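\title{Non-residually finite groups acting geometrically on Davis complexes of Kneser complexes}

\begin{abstract}
Let $L$ be the Kneser complex of pairwise disjoint $n$-element subsets of a set with $nd+1$ elements, $n\ge 2$. The Davis complex $D(L)$ of the right-angled Coxeter group $W_L$ is the only CAT(0) cube complex all of whose vertex links are isomorphic to $L$. We show that $W_L$ is hyperbolic exactly when $d\le 2$, and that for every $d\ge 3$ some group acting geometrically on $D(L)$ is not residually finite, hence not virtually special. Such groups can be taken torsion-free. The construction extends a geometric action on a product of two trees to a geometric action on $D(L)$ by adjoining reflections, in such a way that a non-separable edge stabilizer becomes the centralizer of a reflection.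
\end{abstract}

\section{Introduction}\label{sec:intro}

A tree in which every vertex has degree $n+1$ is determined by this local condition. In the language of cube complexes, there is exactly one CAT(0) cube complex all of whose vertex links consist of $n+1$ points. This paper concerns a family of higher-dimensional complexes with the same uniqueness property, and the groups that act on them.

Fix integers $n\ge 2$ and $d\ge 1$ and a set $\Delta$ with $|\Delta|=nd+1$. An \emph{$n$-set} is a set with $n$ elements. The \emph{Kneser complex} $L=\mathfrak K_n(\Delta)$ is the simplicial complex whose vertices are the $n$-subsets of $\Delta$ and whose simplices are the collections of pairwise disjoint $n$-subsets. It is a \emph{flag} complex: every set of pairwise adjacent vertices spans a simplex. At most $d$ pairwise disjoint $n$-sets fit into $\Delta$, so $L$ has dimension $d-1$. The link of a simplex with $k<d$ vertices is the Kneser complex of the remaining $n(d-k)+1$ elements, so the family is closed under taking links. For $d=1$ the complex $L$ consists of $n+1$ isolated points, since two $n$-subsets of an $(n+1)$-set intersect. For $d=2$ it is a graph, the Petersen graph when $n=2$.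

The \emph{right-angled Coxeter group} of a finite flag complex $L$ is
\[
W_L=\langle\, v\in L^{(0)} \mid v^2=1,\ [u,v]=1 \text{ if } u,v \text{ span an edge of } L\,\rangle .
\]
Its \emph{Davis complex} $D(L)$ is obtained from the Cayley graph of this presentation by collapsing each bigon $v^2$ to a single edge and inserting cubes wherever their boundaries (in higher dimensions, their $2$-skeleta) appear. It is a CAT(0) cube complex, every vertex link is isomorphic to $L$, and $W_L$ acts on it simply transitively on vertices. For the Kneser complex with $d=1$, the group $W_L$ is a free product of $n+1$ copies of $\mathbb Z/2$ and $D(L)$ is the $(n+1)$-regular tree. By a theorem of Lazarovich, the uniqueness property of the tree persists for all $d$: the complex $D(L)$ is the only CAT(0) cube complex all of whose vertex links are isomorphic to $L=\mathfrak K_n(\Delta)$.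

A group acts \emph{geometrically} on a metric space if it acts properly discontinuously and cocompactly by isometries. The group $W_L$ acts geometrically on $D(L)$. By uniqueness, so does the fundamental group of every compact nonpositively curved cube complex with all links isomorphic to $L$, however that complex was built. One therefore asks how far such groups can be from $W_L$, which is linear over $\mathbb R$ and residually finite. One measure is virtual specialness: a group is \emph{virtually special} if it has a finite-index subgroup isomorphic to the fundamental group of a compact special cube complex in the sense of Haglund and Wise (the definition is recalled in Section~\ref{sec:background}). Such groups are residually finite. When $W_L$ is hyperbolic, Agol's theorem shows that every group acting geometrically on $D(L)$ is virtually special. The following question about the remaining case was posed by Woodhouse~\cite{Woodhouse}.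

\medskip
\noindent\textbf{Question.} \emph{Let $L=\mathfrak K_n(\Delta)$ with $n\ge2$, $d\ge1$, $|\Delta|=nd+1$, and suppose that $W_L$ is not hyperbolic. Is there a group acting geometrically on $D(L)$ that is not virtually special?}
\medskip

The question is asked for each pair $(n,d)$ separately. The hyperbolic cases suggest the answer no. On the other hand, we shall see that $W_L$ fails to be hyperbolic exactly when $L$ contains the link of a product of two $(n+1)$-regular trees, and a product of trees carries geometric actions in which the stabilizer of an edge of one factor acts on that factor through an infinite group (Proposition~\ref{prop:arith}). This second feature decides the answer, which is yes in every case.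

\begin{theorem}\label{thm:A}
Let $n\ge 2$, $d\ge 1$, $|\Delta|=nd+1$ and $L=\mathfrak K_n(\Delta)$. Then $W_L$ is hyperbolic if and only if $d\le 2$. If $d\ge 3$, there is a group acting geometrically on $D(L)$ which is not residually finite, hence not virtually special.
\end{theorem}

\begin{theorem}\label{thm:B}
Let $n$, $d$, $L$ be as in Theorem~\ref{thm:A}. The following are equivalent:
\begin{enumerate}
\item[(a)] $d\le 2$;
\item[(b)] $W_L$ is hyperbolic;
\item[(c)] every group acting geometrically on $D(L)$ is virtually special;
\item[(d)] every group acting geometrically on $D(L)$ is residually finite;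
\item[(e)] every compact connected nonpositively curved cube complex with all vertex links isomorphic to $L$ has residually finite fundamental group.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:main}
For all $n\ge2$ and $d\ge3$ the answer to the Question is yes. The groups that are not virtually special can be taken torsion-free, namely fundamental groups of compact nonpositively curved cube complexes with universal cover $D(L)$. They are not residually finite, and hence not abstractly commensurable with $W_L$.
\end{corollary}

The groups come from one construction, which takes as input a group acting on a product of two trees.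

\begin{theorem}\label{thm:C}
Let $n\ge2$, $d\ge 3$ and $L$ be as above. Let $T,T'$ be trees with all vertex degrees in $[1,n+1]$, and let $H$ act geometrically on $T\times T'$ by a product of actions on $T$ and $T'$ by tree automorphisms.
\begin{enumerate}
\item[(i)] There is a right-angled Coxeter group $W$, of possibly infinite rank, with an action of $H$ permuting its generators, such that $G=W\rtimes H$ acts geometrically on $D(L)$.
\item[(ii)] If moreover all degrees of $T'$ are at least $2$, and $T'$ has an edge $f$ such that $\mathrm{Stab}_H(f)$ has infinite image in $\mathrm{Aut}(T')$, then $G$ is not residually finite.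
\end{enumerate}
\end{theorem}

The group $H$ to which we apply Theorem~\ref{thm:C} is itself linear and residually finite. What fails in $H$ is a finer property: the subgroup $K=\mathrm{Stab}_H(f)$ is not an intersection of finite-index subgroups. In $G$ there is a generator $s$ of $W$ whose centralizer in $H$ is exactly $K$. If $h\in H\setminus K$ lies in every finite-index subgroup of $H$ containing $K$, then the nontrivial commutator $[h,s]$ dies in every finite quotient of $G$. The work lies in adjoining such involutions to $H$ so that the resulting group acts on a simply connected cube complex with all links equal to $L$; uniqueness then identifies this complex with $D(L)$. Section~\ref{sec:example} carries this out by hand for $(n,d)=(2,3)$, and Sections~\ref{sec:construction} and~\ref{sec:nonRF} prove Theorem~\ref{thm:C}. Section~\ref{sec:arith} supplies $H$, and Section~\ref{sec:B} removes the torsion and proves Theorem~\ref{thm:B}.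

\section{Conventions and quoted results}\label{sec:background}

\subsection*{Cube complexes}
A cube complex is built from unit Euclidean cubes by gluing faces along isometries, and carries the induced path metric. The \emph{link} of a vertex $v$ has one $(k-1)$-simplex for each corner of a $k$-cube at $v$; its vertices are the directions in which edges leave $v$. The complex is \emph{nonpositively curved} if all vertex links are flag simplicial complexes. By Gromov's link condition, a finite-dimensional simply connected nonpositively curved cube complex is CAT(0); in particular this holds for the universal cover of a compact nonpositively curved cube complex.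

A group acting by cubical automorphisms on a connected locally finite cube complex acts geometrically if and only if vertex stabilizers are finite and there are finitely many orbits of vertices. Indeed, a compact set meets finitely many cubes, the elements carrying one given vertex to another form a coset of a stabilizer, and by local finiteness finitely many orbits of vertices give finitely many orbits of cubes. By the \v{S}varc--Milnor lemma, a group acting geometrically on such a complex is finitely generated and quasi-isometric to it.

\subsection*{Special cube complexes}
Two edges of a cube complex are \emph{parallel} if they are related by a chain of squares, consecutive edges of the chain being opposite sides of a square; the same definition applies to oriented edges. A \emph{hyperplane} corresponds to a parallelism class of edges, the edges \emph{dual} to it. Two hyperplanes \emph{cross} if they are dual to adjacent sides of a square, and \emph{osculate} if they are dual to edges leaving a common vertex in distinct non-adjacent directions of the link. A nonpositively curved cube complex is \emph{special} if every hyperplane is embedded (does not cross itself), is two-sided (no oriented edge is parallel to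 its reverse) and does not self-osculate (no two distinct parallel oriented edges have the same initial vertex), and if no two hyperplanes inter-osculate (both cross and osculate).

In a CAT(0) cube complex $X$ each hyperplane separates $X$ into two sides. A group $G$ of automorphisms of $X$ \emph{acts specially} if the four conditions hold modulo $G$:
\begin{enumerate}
\item[(S1)] no hyperplane crosses a translate of itself;
\item[(S2)] no element preserving a hyperplane exchanges its sides;
\item[(S3)] if an oriented edge $b$ is parallel to a translate of an oriented edge $a$ and has the same initial vertex as $a$, then $b=a$;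
\item[(S4)] if two hyperplanes cross, then neither osculates a translate of the other.
\end{enumerate}
For a free action these conditions say that $X/G$ is special.

\subsection*{Finite quotients}
A group is \emph{residually finite} if every nontrivial element survives in some finite quotient; equivalently, if the finite-index subgroups intersect trivially, since every finite-index subgroup contains a finite-index normal subgroup, its normal core. A subgroup $K\le H$ is \emph{separable} in $H$ if it is an intersection of finite-index subgroups of $H$. Conjugates and intersections of separable subgroups are separable.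

\subsection*{Quoted theorems}
Besides the facts above we use the following results.
\begin{enumerate}
\item[(F1)] (Lazarovich) For $|\Delta|=nd+1$ the complex $L=\mathfrak K_n(\Delta)$ is superstar-transitive, and consequently $D(L)$ is the unique CAT(0) cube complex all of whose vertex links are isomorphic to $L$. Only the consequence is used here.
\item[(F2)] (Moussong) If $L$ has no induced square, that is, no $4$-cycle whose two pairs of opposite vertices are non-adjacent, then $W_L$ is hyperbolic.
\item[(F3)] (Haglund--Wise \cite{HW}) The fundamental group of a compact special cube complex embeds in $SL_m(\mathbb Z)$ for some $m$.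
\item[(F4)] (Agol \cite[Theorem~1.1]{Agol}) A hyperbolic group acting properly and cocompactly by automorphisms on a CAT(0) cube complex has a finite-index subgroup acting faithfully and specially.
\item[(F5)] (Mal'cev) A finitely generated linear group over a field of characteristic $0$ is residually finite.
\end{enumerate}

\begin{lemma}\label{lem:RF}
Let $G_0$ be a finite-index subgroup of $G$. Then $G$ is residually finite if and only if $G_0$ is. Every virtually special group is residually finite.
\end{lemma}

\begin{proof}
Finite-index subgroups of $G$ intersect $G_0$ in finite-index subgroups of $G_0$, and finite-index subgroups of $G_0$ have finite index in $G$; so if one of the two families intersects trivially, then so does the other. The group $SL_m(\mathbb Z)$ and its subgroups are residually finite by reduction modulo primes. Now apply (F3) and the first statement.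
\end{proof}

\section{Induced squares in Kneser complexes}\label{sec:squares}

\begin{proposition}\label{prop:hyp}
The group $W_L$ is hyperbolic if and only if $d\le2$.
\end{proposition}

\begin{proof}
Two distinct $n$-sets are non-adjacent in $L$ exactly when they intersect. An induced square therefore consists of $n$-sets $A_1\neq A_2$ and $B_1\ne B_2$ with each $A_i$ disjoint from each $B_j$, with $A_1\cap A_2\neq\emptyset$ and $B_1\cap B_2\ne\emptyset$. The sets $A_1\cup A_2$ and $B_1\cup B_2$ are disjoint and have at least $n+1$ elements each, so $2n+2\le nd+1$, which forces $d\ge3$. Hence for $d\le2$ there is no induced square, and $W_L$ is hyperbolic by (F2).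

Let $d\ge3$. Then $nd+1\ge 3n+1\ge 2n+2$, so there are disjoint subsets $P,Q\subset\Delta$ of size $n+1$. Two $n$-subsets of $P$ intersect because $2n>n+1$, and the same holds in $Q$. Two $n$-subsets of $P$ and two of $Q$ thus form an induced square $C$, whose right-angled Coxeter group is $W_C=D_\infty\times D_\infty$. Sending the four generators in $C$ to themselves and all other generators to $1$ defines a homomorphism $W_L\to W_C$, and the composition $W_C\to W_L\to W_C$ is the identity. So $W_L$ contains $D_\infty\times D_\infty\supset\mathbb Z^2$, and a hyperbolic group contains no copy of $\mathbb Z^2$.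
\end{proof}

The proof shows more than a square. The $n$-subsets of $P$ together with the $n$-subsets of $Q$ span a complete bipartite graph $K_{n+1,n+1}$ as a full subcomplex of $L$. This graph is the vertex link of a product of two $(n+1)$-regular trees. The decomposition
\[
\Delta=P\sqcup Q\sqcup R,\qquad |P|=|Q|=n+1,\qquad |R|=n(d-2)-1,
\]
which exists exactly when $d\ge3$, is the model for everything that follows.

\section{The smallest case: pairs in a seven-element set}\label{sec:example}

Let $n=2$ and $d=3$. Then $L$ has $21$ vertices, the pairs in a $7$-element set $\Delta=P\sqcup Q\sqcup\{r\}$ with $|P|=|Q|=3$, and $D(L)$ is $3$-dimensional. Let $T$ and $T'$ be $3$-regular trees, $Y=T\times T'$, and let $H$ act geometrically on $Y$ as in Theorem~\ref{thm:C}. We want to enlarge $Y$, equivariantly under $H$, to a complex with links $L$.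

\subsection*{Why fixed labels do not work}
In $D(L)$ every edge is labeled by a generator, that is, by a pair in the fixed set $\Delta$. The direct imitation labels each edge of $T'$ by a pair in $Q$, or equivalently by the element of $Q$ that the pair omits, so that the three edges at each vertex receive three different labels. This is a proper edge coloring of $T'$ with three colors. An automorphism that preserves such a coloring and fixes a vertex is the identity. So if $H$ preserves the coloring, even up to a permutation of the colors, then edge stabilizers have finite image in $\mathrm{Aut}(T')$. The groups of Theorem~\ref{thm:C}(ii) preserve no such labeling.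

\subsection*{Labels that move with the vertex}
The remedy is to let the edges serve as their own colors. For a vertex $x$ of a tree let $E(x)$ be the set of edges at $x$. For a vertex $v=(x,y)$ of $Y$ put
\[
\Delta_v=E(x)\sqcup E(y)\sqcup\{r\},
\]
a set with $7$ elements. This assignment is canonical, so $h\Delta_v=\Delta_{hv}$ for $h\in H$. The link at $v$ is to be $\mathfrak K_2(\Delta_v)$. Six of its vertices are accounted for by the edges of $Y$ at $v$: if $E(x)=\{e,e',e''\}$, the direction of the edge $e\times y$ is the pair $\{e',e''\}$ that omits $e$, and likewise in $T'$. Each of the other $15$ pairs $B$ needs a new edge at $v$. We let this edge lead to a mirror copy of $Y$, reached by a reflection $s_B$. The same pair $B$ may lie in $\Delta_{v'}$ for other vertices $v'$; these vertices span a subcomplex $Y_B$, and $Y$ is joined to its mirror copy by $Y_B\times[0,1]$. With $e,e',e''$ the edges at $x$ and $f,f',f''$ the edges at $y$, the $21$ pairs are as follows.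
\begin{center}
\begin{tabular}{lcll}
\hline
pair $B\subset\Delta_v$ & number & role at $v$ & $Y_B$\\
\hline
$\{e',e''\}$ & $3$ & direction of the edge $e\times y$ & \\
$\{f',f''\}$ & $3$ & direction of the edge $x\times f$ & \\
$\{e,f\}$ & $9$ & reflection & the square $e\times f$\\
$\{e,r\}$ & $3$ & reflection & $e\times T'$\\
$\{f,r\}$ & $3$ & reflection & $T\times f$\\
\hline
\end{tabular}
\end{center}

We check the adjacencies at the direction of $e\times y$. In the enlarged complex, the edge of $s_B$ at $v$ spans a square with $e\times y$ exactly when $e\times y\subset Y_B$, that is, when $B$ lies in the label sets of both endpoints $v=(x,y)$ and $\bar v=(\bar x,y)$ of $e\times y$. Since $E(x)\cap E(\bar x)=\{e\}$,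
\[
\Delta_v\cap\Delta_{\bar v}=\{e\}\sqcup E(y)\sqcup\{r\}=\Delta_v\setminus\{e',e''\}.
\]
So the square is present exactly when $B$ is disjoint from $\{e',e''\}$, as the Kneser complex requires. The ten neighbors of $\{e',e''\}$ are the three directions in $T'$, the three pairs $\{e,\varphi\}$ and the three pairs $\{\varphi,r\}$ with $\varphi\in E(y)$, and the pair $\{e,r\}$. This identity, that a set survives across an edge if and only if it is disjoint from the label of that edge, is the reason for labeling an edge by the complementary pair. Adjacencies between two reflections are imposed by letting $s_B$ and $s_C$ commute when $B$ and $C$ are disjoint and lie in a common $\Delta_v$. The mirror copies of $Y$ are then indexed by the right-angled Coxeter group $W$ generated by the $s_B$, which has infinite rank, and $W\rtimes H$ acts on the whole.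

Finally consider the last row of the table. For $B=\{f,r\}$ and $h\in H$ we have $hs_Bh^{-1}=s_{\{hf,r\}}$. So $h$ commutes with $s_B$ if and only if $hf=f$: the extra label $r$ produces a reflection whose centralizer in $H$ is the edge stabilizer $\mathrm{Stab}_H(f)$.

\section{Extending a product of trees to the Davis complex}\label{sec:construction}

In this section and the next, $d\ge3$ and $T,T',H$ are as in Theorem~\ref{thm:C}. Put $Y=T\times T'$. Its cubes are the vertices $(x,y)$, the edges $e\times y$ and $x\times f$, and the squares $e\times f$. The group $H$ has finite vertex stabilizers and finitely many vertex orbits in $Y$.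

\subsection*{Labels}
A vertex of $T$ may have fewer than $n+1$ edges (we shall use $3$-regular trees for every $n$), so we pad $E(x)$ with dummy elements attached to $x$. This is where the upper bound on degrees is used. For vertices $x$ of $T$ and $y$ of $T'$ let
\[
P_x=E(x)\sqcup\{(x,m):1\le m\le n+1-\deg x\},\qquad Q_y=E(y)\sqcup\{(y,m):1\le m\le n+1-\deg y\},
\]
so that $|P_x|=|Q_y|=n+1$. An edge of $T$ lies in $P_x$ exactly for its two endpoints $x$, and a dummy element lies in exactly one $P_x$. Hence, for $x\neq\bar x$,
\begin{equation}\label{eq:meet}
P_x\cap P_{\bar x}=\{e\}\ \text{ if } x,\bar x \text{ are joined by an edge } e,\qquad P_x\cap P_{\bar x}=\emptyset\ \text{ otherwise,}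
\end{equation}
and the same holds for the sets $Q_y$. Let $R$ be a set with $|R|=n(d-2)-1$; since $d\geq 3$ and $n\ge 2$ we have $|R|\ge n-1\ge1$. Put $\mathcal P=\bigcup_xP_x$, $\mathcal Q=\bigcup_yQ_y$ and $U=\mathcal P\sqcup\mathcal Q\sqcup R$. Tree automorphisms preserve degrees, so $H$ acts on $U$: naturally on edges, by $h(x,m)=(hx,m)$ and $h(y,m)=(hy,m)$ on dummy elements, and trivially on $R$.

For a vertex $v=(x,y)$ of $Y$ let
\[
\Delta_v=P_x\sqcup Q_y\sqcup R .
\]
Then $|\Delta_v|=2(n+1)+n(d-2)-1=nd+1$ and $h\Delta_v=\Delta_{hv}$. For a cube $c$ of $Y$ let $\Delta_c$ be the intersection of the sets $\Delta_v$ over the vertices $v$ of $c$. For an edge $e$ of $T$ with endpoint $x$ and an edge $f$ of $T'$ with endpoint $y$ define the $n$-sets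
\[
A(x,e)=P_x\setminus\{e\},\qquad A'(y,f)=Q_y\setminus\{f\}.
\]
Call these the \emph{tangent} sets, and let $\mathcal S$ be the family of all of them. An $n$-subset $B\subset U$ is \emph{transverse} if $B\notin\mathcal S$ and $B\subset\Delta_v$ for some vertex $v$; let $I$ be the family of transverse sets. For a cube $c$ of $Y$ put $I(c)=\{B\in I:B\subset\Delta_c\}$. Then $I(c)\subset I(c')$ for each face $c'$ of $c$. The group $H$ preserves $\mathcal S$ and $I$, and $hI(c)=I(hc)$.

\begin{lemma}\label{lem:labels}
Let $v=(x,y)$ be a vertex of $Y$.
\begin{enumerate}
\item[(i)] For $e\in E(x)$ and $f\in E(y)$,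
\[
\Delta_{e\times y}=\Delta_v\setminus A(x,e),\qquad \Delta_{x\times f}=\Delta_v\setminus A'(y,f),\qquad \Delta_{e\times f}=\Delta_v\setminus\bigl(A(x,e)\cup A'(y,f)\bigr).
\]
\item[(ii)] The tangent sets contained in $\Delta_v$ are exactly the sets $A(x,e)$, $e\in E(x)$, and $A'(y,f)$, $f\in E(y)$, and these are pairwise distinct.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) By \eqref{eq:meet}, $\Delta_{e\times y}=\{e\}\sqcup Q_y\sqcup R$, $\Delta_{x\times f}=P_x\sqcup\{f\}\sqcup R$ and $\Delta_{e\times f}=\{e\}\sqcup\{f\}\sqcup R$. These are the stated complements.

(ii) If $A(x_1,e)\subset\Delta_v$, then $A(x_1,e)\subset P_{x_1}\cap P_x$. This intersection has at least $n\ge2$ elements, so $x_1=x$ by \eqref{eq:meet}. The argument in $T'$ is the same with $Q$ in place of $P$. The set $A(x,e)$ determines $e$ as the element of $P_x$ that it omits, $A'(y,f)$ determines $f$ in the same way, and $A(x,e)\subset\mathcal P$ differs from $A'(y,f)\subset\mathcal Q$.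
\end{proof}

For $B\in I$ let $Y_B$ be the full subcomplex of $Y$ spanned by the vertices $v$ with $B\subset\Delta_v$. The next lemma will allow us to slide a crossing of the mirror $B$ from any vertex of $Y_B$ to any other.

\begin{lemma}\label{lem:domain}
For $B\in I$ the complex $Y_B$ is nonempty and connected, and $B\in I(c)$ for every edge $c$ of $Y_B$.
\end{lemma}

\begin{proof}
We have $B\subset\Delta_{(x,y)}$ if and only if $B\cap\mathcal P\subset P_x$ and $B\cap\mathcal Q\subset Q_y$. So $Y_B=T_B\times T'_B$, where $T_B$ and $T'_B$ are the full subgraphs spanned by the vertices satisfying these conditions, and both are nonempty because $B\in I$. If $B\cap\mathcal P=\emptyset$, then $T_B=T$. Otherwise pick an element of $B\cap\mathcal P$; it lies in $P_x$ for one vertex or for two adjacent vertices $x$, so $T_B$ is a vertex or an edge. In all cases $T_B$ is connected, and so is $T'_B$ by the same argument. If both endpoints of an edge $c$ lie in $Y_B$, then $B\subset\Delta_c$ by the definition of $\Delta_c$.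
\end{proof}

\subsection*{The group}
Call $B,C\in I$ \emph{compatible} if $B\cap C=\emptyset$ and $B\cup C\subset\Delta_v$ for some vertex $v$. These are the pairs that must span a square at some vertex. We impose the corresponding commutation relations and no others, so that the complex built below is simply connected:
\[
W=\langle\, s_B\ (B\in I)\mid s_B^2=1,\ [s_B,s_C]=1\text{ if } B,C\text{ are compatible}\,\rangle .
\]
The group $H$ permutes $I$ and preserves compatibility, so it acts on $W$ by $h(s_B)=s_{hB}$. Let $G=W\rtimes H$, with multiplication $(w,h)(w',h')=(w\,h(w'),hh')$.

For a finite set $\tau\subset I$ of pairwise compatible elements let $W_\tau=\langle s_B:B\in\tau\rangle$.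

\begin{lemma}\label{lem:parabolic}
The elements $s_B$, $B\in I$, are nontrivial and pairwise distinct. Every element of $W_\tau$ is uniquely a product $\prod_{B\in\tau_0}s_B$ with $\tau_0\subset\tau$, so $W_\tau\cong(\mathbb Z/2)^\tau$. The subgroup $W_\tau$ determines $\tau$, and $W_\tau\cap W_{\tau'}=W_{\tau\cap\tau'}$.
\end{lemma}

\begin{proof}
Sending $s_B$ to the basis vector indexed by $B$ defines a homomorphism $\pi\colon W\to\bigoplus_I\mathbb Z/2$, which gives the first statement. The group $W_\tau$ is generated by commuting involutions, so its elements are the products $\prod_{B\in\tau_0}s_B$, and these have distinct images under $\pi$. Thus $\pi$ maps $W_\tau$ isomorphically onto the group of vectors supported in $\tau$, which determines $\tau$. If $g\in W_\tau\cap W_{\tau'}$, then $\pi(g)$ is supported in $\tau\cap\tau'$, so $\pi(g)=\pi(g')$ for some $g'\in W_{\tau\cap\tau'}\subset W_\tau$, and $g=g'$ because $\pi$ is injective on $W_\tau$.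
\end{proof}

\subsection*{The complex}
Regard each coset $wW_\tau$ as the vertex set of a cube $[0,1]^\tau$, with $w\prod_{B\in\tau_0}s_B$ placed at the indicator vector of $\tau_0$. Another choice of the representative $w$ changes this placement by a reflection symmetry of the cube, and the faces of the cube are the cosets $w'W_{\tau'}$ with $w'\in wW_\tau$ and $\tau'\subset\tau$. If two cosets $wW_\tau$ and $w'W_{\tau'}$ share an element $u$, then they intersect in $uW_\tau\cap uW_{\tau'}=uW_{\tau\cap\tau'}$, a common face. So these cubes form a cube complex $\Sigma$ with vertex set $W$, in which a cube is determined by its vertices. The edges of $\Sigma$ are the pairs $\{u,us_B\}$, and by Lemma~\ref{lem:parabolic} such an edge determines its label $B$.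

The product $Y\times\Sigma$ is too large, since there every reflection is available at every vertex of $Y$. Let $Z\subset Y\times\Sigma$ be the union of the cubes
\[
c\times wW_\tau,\qquad c \text{ a cube of } Y,\quad w\in W,\quad \tau\subset I(c)\text{ a set of pairwise disjoint $n$-sets.}
\]
Such a $\tau$ has at most $d$ elements, and they are pairwise compatible since they lie in $\Delta_v$ for any vertex $v$ of $c$. A face of such a cube has the form $c'\times w'W_{\tau'}$ with $\tau'\subset\tau\subset I(c)\subset I(c')$, so $Z$ is a subcomplex. Taking $\tau=\emptyset$ shows that $Z$ contains the copy $Y\times\{w\}$ for every $w\in W$.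

\begin{lemma}\label{lem:links}
The link of $Z$ at each vertex $(v,w)$ is isomorphic to $\mathfrak K_n(\Delta_v)\cong L$.
\end{lemma}

\begin{proof}
Let $v=(x,y)$. The cubes of $Z$ containing $(v,w)$ are the cubes $c\times wW_\tau$ with $v\in c$ and $\tau\subset I(c)$ pairwise disjoint. The edges among them are $(e\times y)\times\{w\}$ for $e\in E(x)$, $(x\times f)\times\{w\}$ for $f\in E(y)$, and $\{v\}\times\{w,ws_B\}$ for $B\in I(v)$. Send these link vertices to $A(x,e)$, $A'(y,f)$ and $B$, respectively. Every $n$-subset of $\Delta_v$ is either tangent or belongs to $I(v)$, so by Lemma~\ref{lem:labels}(ii) this map is a bijection onto the $n$-subsets of $\Delta_v$. The simplex of the link given by $(c,\tau)$ has as vertices the edges of $c$ at $v$ and the elements of $\tau$, and it is determined by them.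

Let $\sigma$ be a set of $n$-subsets of $\Delta_v$, and write $\sigma=\sigma_{\mathcal S}\sqcup\tau$ with $\sigma_{\mathcal S}=\sigma\cap\mathcal S$ and $\tau\subset I(v)$. Two $n$-subsets of the $(n+1)$-set $P_x$ intersect, as do two $n$-subsets of $Q_y$, while $A(x,e)\cap A'(y,f)=\emptyset$. So $\sigma_{\mathcal S}$ is pairwise disjoint if and only if it contains at most one set $A(x,e)$ and at most one set $A'(y,f)$, that is, if and only if it corresponds to the set of edges at $v$ of a cube $c\ni v$ of $Y$ (with $c=v$ when $\sigma_{\mathcal S}=\emptyset$). In that case $\Delta_c=\Delta_v\setminus\bigcup\sigma_{\mathcal S}$ by Lemma~\ref{lem:labels}(i), so the elements of $\tau$ are disjoint from those of $\sigma_{\mathcal S}$ if and only if $\tau\subset I(c)$. Therefore $\sigma$ is pairwise disjoint if and only if it corresponds to a pair $(c,\tau)$ with $v\in c$ and $\tau\subset I(c)$ pairwise disjoint.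
\end{proof}

\begin{lemma}\label{lem:sc}
The complex $Z$ is connected and simply connected.
\end{lemma}

\begin{proof}
An edge path in $Z$ alternates between traveling inside a copy of $Y$ and crossing from one copy to another. We show that its homotopy class depends only on its endpoints and on the word of labels crossed, and then that the word may be changed by the relations of $W$.

Fix vertices $v,v'$ of $Y$, an element $w\in W$ and a word $\beta=(B_1,\dots,B_k)$ in $I$. Put $w_0=w$ and $w_j=w_{j-1}s_{B_j}$. A \emph{path of type $(v,w,\beta,v')$} is an edge path $\alpha_0\varepsilon_1\alpha_1\cdots\varepsilon_k\alpha_k$ from $(v,w_0)$ to $(v',w_k)$, where $\alpha_j$ is an edge path in $Y\times\{w_j\}$ and $\varepsilon_j$ is an edge $\{p_j\}\times\{w_{j-1},w_j\}$ with $p_j$ a vertex of $Y_{B_j}$. Every edge of $Z$ either lies in some $Y\times\{u\}$ or has the form $\{p\}\times\{u,us_B\}$ with $B\in I(p)$, that is, $p\in Y_B$. So every edge path of $Z$ has some type.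

\emph{Step 1: paths of each type exist.} This holds because $Y$ is connected and each $Y_{B_j}$ is nonempty. Every element of $W$ is represented by a word, so $Z$ is connected.

\emph{Step 2: two paths of the same type are homotopic rel endpoints.} Let $c$ be an edge of $Y_{B_j}$ from $p_j$ to $q$. By Lemma~\ref{lem:domain}, $B_j\in I(c)$, so the square $c\times\{w_{j-1},w_j\}$ lies in $Z$. Across this square, $\varepsilon_j$ is homotopic to the path that follows $c$ in $Y\times\{w_{j-1}\}$, crosses at $q$, and returns along $c$ in $Y\times\{w_j\}$. This replaces the path by a homotopic path of the same type with crossing point $q$ in place of $p_j$. As $Y_{B_j}$ is connected, we may arrange that the two given paths have the same crossing points $p_1,\dots,p_k$. Then their segments in $Y\times\{w_j\}$ have the same endpoints and are homotopic, because $Y$ is simply connected.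

\emph{Step 3: moves on words.} Let $\beta'$ be obtained from $\beta$ by inserting two consecutive letters $BB$, or by replacing consecutive compatible letters $BC$ by $CB$. Then paths of type $(v,w,\beta,v')$ are homotopic to paths of type $(v,w,\beta',v')$. By Step 2 it suffices to compare one path of each type. For the insertion of $BB$, take a path of type $(v,w,\beta',v')$ that makes both crossings at one vertex of $Y_B$ with a trivial segment between them; it backtracks along an edge, and deleting the backtrack leaves a path of type $(v,w,\beta,v')$. For the exchange, choose a vertex $p$ with $B\cup C\subset\Delta_p$ and make both crossings at $p$. The square $\{p\}\times uW_{\{B,C\}}$ lies in $Z$ for every $u\in W$, and the two orders of crossing are the two ways around it.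

\emph{Step 4: conclusion.} Let $M$ be the monoid with generators $s_B$ and relations $s_Bs_B=1$ and $s_Bs_C=s_Cs_B$ for compatible $B,C$. Its generators are invertible, so $M$ is a group, and it has the universal property of $W$; hence $M=W$. Two words are equal in $M$ exactly when they are related by a finite sequence of the moves of Step 3 and their inverses. A closed edge path has type $(v,w,\beta,v)$ with $\beta$ representing $1\in W$. By Step 3 it is homotopic to a path of type $(v,w,\emptyset,v)$, which is a loop in the simply connected complex $Y\times\{w\}$. Every loop based at a vertex is homotopic to an edge path, so $Z$ is simply connected.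
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}(i)]
By Lemma~\ref{lem:links} the links of $Z$ are finite flag complexes of dimension $d-1$, so $Z$ is locally finite, finite-dimensional and nonpositively curved. By Lemma~\ref{lem:sc} and Gromov's link condition it is CAT(0), and (F1) gives $Z\cong D(L)$.

Let $G$ act on the vertices of $Y\times\Sigma$ by $(w,h)\cdot(v,u)=(hv,\,w\,h(u))$. This is an action, since $(w,h)$ sends $(h'v,w'h'(u))$ to $(hh'v,\,w\,h(w')\,hh'(u))$. It sends cubes to cubes:
\begin{equation}\label{eq:action}
(w,h)\cdot\bigl(c\times uW_\tau\bigr)=hc\times w\,h(u)W_{h\tau}.
\end{equation}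
Since $hI(c)=I(hc)$ and $h$ preserves disjointness, $G$ preserves $Z$. The element $(w,h)$ sends $(v,1)$ to $(hv,w)$. So the stabilizer of $(v,1)$ is the finite group $\mathrm{Stab}_H(v)$, and each vertex $(v,u)$ is the translate of $(v,1)$ by $(u,1)$. Thus all vertex stabilizers are finite, and the $G$-orbits of vertices of $Z$ correspond to the finitely many $H$-orbits of vertices of $Y$. The action is geometric by the criterion of Section~\ref{sec:background}.
\end{proof}

\begin{remark}
The hypothesis $n\ge2$ entered in Lemma~\ref{lem:labels}(ii) and in the fact that two $n$-subsets of an $(n+1)$-set intersect. It cannot be dropped: for $n=1$ the Kneser complex is a simplex with $d+1$ vertices, and $D(L)$ is a single cube.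
\end{remark}

\section{Centralizers and non-separable edge stabilizers}\label{sec:nonRF}

Residual finiteness of a group forces separability of centralizers in its subgroups.

\begin{lemma}\label{lem:centralizer}
Let $G$ be residually finite, $H\le G$ and $s\in G$. Then $K=\{h\in H:hs=sh\}$ is separable in $H$.
\end{lemma}

\begin{proof}
Let $h\in H\setminus K$. Then $[h,s]\ne1$, so there is a homomorphism $\varphi$ from $G$ to a finite group with $\varphi([h,s])\neq1$. All elements of $\varphi(K)$ commute with $\varphi(s)$ and $\varphi(h)$ does not, so $\varphi(h)\notin\varphi(K)$. Hence $H\cap\varphi^{-1}(\varphi(K))$ is a finite-index subgroup of $H$ that contains $K$ and not $h$.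
\end{proof}

It remains to show that the edge stabilizer in Theorem~\ref{thm:C}(ii) is not separable. The property of edge stabilizers that makes this possible is that they are almost normal. A subgroup $K\le H$ is \emph{commensurated} if $K\cap hKh^{-1}$ has finite index in $K$ and in $hKh^{-1}$ for every $h\in H$. For such subgroups separability is very restrictive. The next lemma is a special case of a theorem of Caprace, Kropholler, Reid and Wesolek.

\begin{lemma}\label{lem:CKRW}
Let $H$ be finitely generated and let $K\le H$ be commensurated and separable. Then $K$ contains a finite-index subgroup $N$ that is normal in $H$.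
\end{lemma}

\begin{proof}
Let $\{g_1,\dots,g_m\}$ be a finite generating set of $H$ closed under inversion. The group $K_0=K\cap\bigcap_ig_iKg_i^{-1}$ has finite index in $K$ because $K$ is commensurated, and it is separable. We first cut $K_0$ out of $K$ by a single finite-index subgroup of $H$. Let $k_1,\dots,k_r$ represent the cosets $k_jK_0\neq K_0$ of $K_0$ in $K$. For each $j$ choose a finite-index subgroup $V_j$ of $H$ with $K_0\le V_j$ and $k_j\notin V_j$, and let $V=\bigcap_jV_j$ (with $V=H$ if $r=0$). Then $V\cap K=K_0$: if $k_j\ell\in V$ with $\ell\in K_0$, then $k_j\in V_j$, a contradiction.

Let $M$ be the normal core of $V$ in $H$, and $N=K\cap M$. Then $N$ has finite index in $K$, and $N\le V\cap K=K_0\le g_iKg_i^{-1}$ for all $i$. Since $M$ is normal,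
\[
N\le g_iKg_i^{-1}\cap M=g_i(K\cap M)g_i^{-1}=g_iNg_i^{-1}.
\]
The same inclusion for $g_i^{-1}$ gives $g_iNg_i^{-1}\le N$. So every generator normalizes $N$.
\end{proof}

\begin{lemma}\label{lem:nonsep}
Under the hypotheses of Theorem~\ref{thm:C}(ii), $K=\mathrm{Stab}_H(f)$ is not separable in $H$.
\end{lemma}

\begin{proof}
The group $H$ is finitely generated, since it acts geometrically on $Y$. For $h\in H$ the $K$-orbit of the edge $hf$ stays at constant distance from $f$, so it is finite because $T'$ is locally finite. Hence $K\cap hKh^{-1}$, the stabilizer of $hf$ in $K$, has finite index in $K$. Applying this to $h^{-1}$ and conjugating by $h$ shows that it has finite index in $hKh^{-1}$. So $K$ is commensurated.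

Suppose that $K$ is separable, and let $N$ be as in Lemma~\ref{lem:CKRW}. For $h\in H$ we have $N=hNh^{-1}\le hKh^{-1}$, so $N$ fixes the midpoint of every edge $hf$. We show that $N$ fixes every vertex $y$ of $T'$. The action of $H$ on $T'$ is cocompact, being a projection of the action on $Y$, so there is $\rho>0$ such that every point of $T'$ is within distance $\rho$ of the midpoint of a translate of $f$. All degrees of $T'$ are at least $2$. Therefore $T'\setminus\{y\}$ has at least two components, and each contains a geodesic ray leaving $y$, because a path without backtracking can always be prolonged. A point of such a ray at distance more than $\rho$ from $y$ has its closed $\rho$-ball inside the component. So two different components contain midpoints $m_1,m_2$ of translates of $f$. The group $N$ fixes $m_1$ and $m_2$, hence fixes pointwise the geodesic between them, which passes through $y$.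

Thus $N$ acts trivially on $T'$. Since $N$ has finite index in $K$, the image of $K$ in $\mathrm{Aut}(T')$ is finite, contrary to hypothesis.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}(ii)]
Since $|R|\ge n-1\ge 1$, we can choose a nonempty $R_0\subset R$ with $|R_0|=n-1$. Let $B=\{f\}\cup R_0$. This $n$-set lies in $\Delta_{(x,y)}$ for every vertex $x$ of $T$ and each endpoint $y$ of $f$. It meets $R$, while tangent sets lie in $\mathcal P$ or $\mathcal Q$; so $B\in I$. For $h\in H$ we have $hs_Bh^{-1}=s_{hB}$ in $G$, with $hB=\{hf\}\cup R_0$. Distinct generators of $W$ are distinct elements (Lemma~\ref{lem:parabolic}), so $h$ commutes with $s_B$ if and only if $hf=f$. The centralizer of $s_B$ in $H$ is therefore $\mathrm{Stab}_H(f)$. If $G$ were residually finite, this subgroup would be separable in $H$ by Lemma~\ref{lem:centralizer}, contradicting Lemma~\ref{lem:nonsep}.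
\end{proof}

\begin{remark}
The factor $T$ is needed only to make the hypothesis of (ii) satisfiable: a group acting geometrically on $T'$ alone has finite edge stabilizers. The hypothesis also excludes products. If $H=H_1\times H_2$ with $H_1$ acting geometrically on $T$ and $H_2$ on $T'$, then $\mathrm{Stab}_H(f)=H_1\times\mathrm{Stab}_{H_2}(f)$ has finite image in $\mathrm{Aut}(T')$.
\end{remark}

\section{An arithmetic group acting on a product of two trivalent trees}\label{sec:arith}

To apply Theorem~\ref{thm:C} for all $n\ge2$ at once we need trees of degree at most $3$. Let $T_3$ be the $3$-regular tree.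

\begin{proposition}\label{prop:arith}
There is a group $H$ acting geometrically on $T_3\times T_3$, by a product of actions on the two factors, which acts faithfully on each factor and embeds in $PGL_2(\mathbb Q_2)$. For every edge $f$ of the second factor, $\mathrm{Stab}_H(f)$ has infinite image in $\mathrm{Aut}(T_3)$. Every finite-index subgroup of $H$ has the same properties.
\end{proposition}

The tree $T_3$ is the Bruhat--Tits tree of $PGL_2(\mathbb Q_2)$. To obtain one group with two such actions we take a number field with two completions equal to $\mathbb Q_2$, and a quaternion algebra over it that becomes a matrix algebra at these two primes. The group $H$ consists of the elements that are integral units at all other primes. Definiteness at the real places will make vertex stabilizers finite, and the Jordan--Zassenhaus theorem will bound the number of orbits.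

\subsection*{The field and the algebra}
Let $F=\mathbb Q(\sqrt{17})$, with ring of integers $\mathcal O=\mathbb Z[\frac{1+\sqrt{17}}2]$. The elements $\pi_1=\frac{3+\sqrt{17}}2$ and $\pi_2=\frac{3-\sqrt{17}}2$ of $\mathcal O$ satisfy $\pi_1\pi_2=-2$ and $\pi_1+\pi_2=3$. So $\mathfrak p_k=\pi_k\mathcal O$ ($k=1,2$) are prime ideals of norm $2$ with $\mathfrak p_1\mathfrak p_2=2\mathcal O$, and they are distinct because $\pi_1+\pi_2+\pi_1\pi_2=1$. Hence both completions $F_{\mathfrak p_k}$ are $\mathbb Q_2$. Let $\mathcal O'=\mathcal O[1/2]$, the ring of elements of $F$ that are integral at all primes $\mathfrak q\nmid2$. Then $\pi_1,\pi_2\in\mathcal O'^\times$, and $\pi_k$ has valuation $1$ at $\mathfrak p_k$ and $0$ at the other prime above $2$.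

Let $\mathsf B$ be the quaternion algebra over $F$ with basis $1,i,j,ij$ and $i^2=-1$, $j^2=-3$, $ij=-ji$. Its reduced norm $\mathrm{nr}(u)=u\bar u$ is multiplicative and is given by
\[
\mathrm{nr}(a_0+a_1i+a_2j+a_3ij)=a_0^2+a_1^2+3a_2^2+3a_3^2 .
\]
This form is positive definite at both real places of $F$, so $\mathsf B\otimes_{\mathbb Q}\mathbb R\cong\mathbb H\times\mathbb H$. For a prime $\mathfrak q$ write $\mathsf B_{\mathfrak q}=\mathsf B\otimes_FF_{\mathfrak q}$. A unit of $\mathbb Z_2$ congruent to $1$ modulo $8$ is a square, and $-5/3\equiv1\pmod 8$ because $-5\equiv 3$. Let $t\in\mathbb Z_2$ satisfy $t^2=-5/3$. Then $\mathrm{nr}(2+i+tj)=4+1+3t^2=0$, so $\mathsf B_{\mathfrak p_k}$ has zero divisors. A quaternion algebra over a field is either a division algebra or a matrix algebra, so $\mathsf B_{\mathfrak p_k}\cong M_2(\mathbb Q_2)$.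

\subsection*{The trees}
We recall the Bruhat--Tits tree \cite[II.1]{Serre}. Its vertices are the homothety classes of $\mathbb Z_2$-lattices $\Xi\subset\mathbb Q_2^2$, two classes being adjacent if they have representatives with $2\Xi\subsetneq\Xi'\subsetneq\Xi$. It is $3$-regular, since $\mathbb F_2^2$ contains three lines. The map $[\Xi]\mapsto\mathrm{End}(\Xi)$ identifies the vertices with the maximal orders $M$ of $M_2(\mathbb Q_2)$. In these terms $GL_2(\mathbb Q_2)$ acts by conjugation, transitively on vertices, the stabilizer of $M$ is $\mathbb Q_2^\times M^\times$, and $PGL_2(\mathbb Q_2)$ acts faithfully. Also $M\cap\mathbb Q_2=\mathbb Z_2$, so $M^\times\cap\mathbb Q_2^\times=\mathbb Z_2^\times$. Let $\mathcal T_k$ be the tree of $\mathsf B_{\mathfrak p_k}$.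

\subsection*{Lattices and orders}
A \emph{lattice} in $\mathsf B$ is a finitely generated $\mathcal O$-submodule $J$ that spans $\mathsf B$ over $F$, and $J_{\mathfrak q}=J\otimes_{\mathcal O}\mathcal O_{\mathfrak q}\subset\mathsf B_{\mathfrak q}$ is its completion at $\mathfrak q$. An \emph{order} is a lattice that is a subring. We use two standard facts.
\begin{enumerate}
\item[(L1)] (Local-global principle) Given $\mathcal O_{\mathfrak q}$-lattices $J^{(\mathfrak q)}\subset\mathsf B_{\mathfrak q}$ for all primes $\mathfrak q$, all but finitely many equal to the completions of one fixed lattice, the intersection $J=\bigcap_{\mathfrak q}(\mathsf B\cap J^{(\mathfrak q)})$ is a lattice with $J_{\mathfrak q}=J^{(\mathfrak q)}$ for all $\mathfrak q$, and it is the only such lattice.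
\item[(L2)] (Jordan--Zassenhaus \cite[\S26]{Reiner}) For an order $\Omega$, the lattices in $\mathsf B$ that are right $\Omega$-modules fall into finitely many isomorphism classes of right $\Omega$-modules.
\end{enumerate}
The fixed lattice in (L1) will be $\mathcal O+\mathcal Oi+\mathcal Oj+\mathcal Oij$, and $\Lambda_{\mathfrak q}$ denotes its completion at a prime $\mathfrak q\nmid2$, which is a ring. Put
\[
\Lambda=\mathcal O'+\mathcal O'i+\mathcal O'j+\mathcal O'ij,\qquad H=\Lambda^\times/\mathcal O'^\times .
\]
Comparing coordinates gives $\Lambda=\bigcap_{\mathfrak q\nmid2}(\mathsf B\cap\Lambda_{\mathfrak q})$ and $\Lambda\cap F=\mathcal O'$, hence $\Lambda^\times\cap F=\mathcal O'^\times$.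

\begin{proof}[Proof of Proposition~\ref{prop:arith}]
\emph{Faithfulness.} The elements $1,i,j,ij$ form a basis of $\mathsf B_{\mathfrak p_k}$ over $F_{\mathfrak p_k}$, so an element of $\mathsf B$ that is a scalar in $\mathsf B_{\mathfrak p_k}$ lies in $F$. Hence the kernel of $\Lambda^\times\to\mathsf B_{\mathfrak p_k}^\times/F_{\mathfrak p_k}^\times\cong PGL_2(\mathbb Q_2)$ is $\Lambda^\times\cap F=\mathcal O'^\times$. So $H$ embeds in $PGL_2(\mathbb Q_2)$ in two ways and acts faithfully on each $\mathcal T_k$. Let $H$ act diagonally on $\mathcal T_1\times\mathcal T_2$.

\emph{Finite vertex stabilizers.} Let $(M_1,M_2)$ be a vertex and $\Omega=\Lambda\cap M_1\cap M_2$. By (L1), $\Omega$ is the lattice with completions $M_k$ at $\mathfrak p_k$ and $\Lambda_{\mathfrak q}$ at $\mathfrak q\nmid2$, and it is an intersection of rings, hence an order. Let $S\le\Lambda^\times$ be the stabilizer of $(M_1,M_2)$. An element $u\in S$ lies in $\lambda_kM_k^\times$ for some $\lambda_k\in\mathbb Q_2^\times$, $k=1,2$. Let $a_k$ be the valuation of $\lambda_k$. Then $u\pi_1^{-a_1}\pi_2^{-a_2}$ lies in $\Lambda^\times\cap M_1^\times\cap M_2^\times=\Omega^\times$. So $S=\Omega^\times\mathcal O'^\times$. An element of $\Omega^\times\cap\mathcal O'^\times$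 is an element of $F$ that is a unit at every prime, using $M_k^\times\cap\mathbb Q_2^\times=\mathbb Z_2^\times$; so $\Omega^\times\cap\mathcal O'^\times=\mathcal O^\times$, and the stabilizer in $H$ is $S/\mathcal O'^\times\cong\Omega^\times/\mathcal O^\times$.

An element $u\in\Omega$ is integral over $\mathcal O$, and $\bar u$ satisfies the same polynomials and commutes with $u$, so $\mathrm{nr}(u)\in\mathcal O$. Hence $\mathrm{nr}$ maps $\Omega^\times$ to $\mathcal O^\times$, and since $\mathrm{nr}(a)=a^2$ for $a\in F$, it induces a homomorphism $\Omega^\times/\mathcal O^\times\to\mathcal O^\times/(\mathcal O^\times)^2$. The target is finite, because $\mathcal O^\times$ is finitely generated by Dirichlet's unit theorem. The kernel is the image of the group $\Omega^1$ of elements of reduced norm $1$: if $\mathrm{nr}(u)=a^2$ with $a\in\mathcal O^\times$, then $u/a\in\Omega^1$. Finally, $\Omega$ is a discrete subgroup of $\mathsf B\otimes_{\mathbb Q}\mathbb R\cong\mathbb H\times\mathbb H$, being spanned over $\mathbb Z$ by a $\mathbb Q$-basis of $\mathsf B$, and $\Omega^1$ lies in the compact set $S^3\times S^3$. So $\Omega^1$ is finite, and therefore $\Omega^\times/\mathcal O^\times$ is finite.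

\emph{Finitely many vertex orbits.} Fix $(M_1,M_2)$ and $\Omega$ as above. For $g=(g_1,g_2)\in\mathsf B_{\mathfrak p_1}^\times\times\mathsf B_{\mathfrak p_2}^\times$ let $v_g=(g_1M_1g_1^{-1},g_2M_2g_2^{-1})$; by transitivity every vertex has this form. Let $J_g$ be the lattice given by (L1) with completions $g_kM_k$ at $\mathfrak p_k$ and $\Lambda_{\mathfrak q}$ at $\mathfrak q\nmid2$. Each completion is a right module over the corresponding completion of $\Omega$, so $J_g$ is a right $\Omega$-module. By (L2) it suffices to show that $J_g\cong J_{g'}$ implies that $v_g$ and $v_{g'}$ lie in one orbit. An isomorphism $J_g\to J_{g'}$ extends, after tensoring with $F$, to a right $\mathsf B$-linear automorphism of $\mathsf B$, which is left multiplication by some $b\in\mathsf B^\times$. So $J_{g'}=bJ_g$, and we compare completions. For $\mathfrak q\nmid2$ we get $b\Lambda_{\mathfrak q}=\Lambda_{\mathfrak q}$, so $b,b^{-1}\in\Lambda_{\mathfrak q}$; hence $b\in\Lambda^\times$. At $\mathfrak p_k$ we get $bg_kM_k=g'_kM_k$, so $bg_k=g'_km_k$ with $m_k\in M_k^\times$, and $b\,g_kM_kg_k^{-1}\,b^{-1}=g'_kM_kg_k'^{-1}$. Thus $b$ maps $v_g$ to $v_{g'}$.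

The action of $H$ is therefore geometric. A finite-index subgroup also has finite stabilizers and finitely many orbits, acts faithfully on each factor, and embeds in $PGL_2(\mathbb Q_2)$.

\emph{Edge stabilizers.} Let $H'\le H$ have finite index and let $f$ be an edge of $\mathcal T_2$. The cells $a\times f$, with $a$ a vertex of $\mathcal T_1$, lie in finitely many $H'$-orbits, and an element mapping $a\times f$ to $a'\times f$ stabilizes $f$. So $\mathrm{Stab}_{H'}(f)$ has finitely many orbits on the infinite vertex set of $\mathcal T_1$, and is therefore infinite. It acts faithfully on $\mathcal T_2$, so its image in $\mathrm{Aut}(\mathcal T_2)$ is infinite.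
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The first statement is Proposition~\ref{prop:hyp}. Let $d\ge3$. Since $2\le 3\le n+1$, both parts of Theorem~\ref{thm:C} apply to $T=T'=T_3$ and the group $H$ of Proposition~\ref{prop:arith}. So $G=W\rtimes H$ acts geometrically on $D(L)$ and is not residually finite. By Lemma~\ref{lem:RF} it is not virtually special.
\end{proof}

\section{Torsion-free examples and the equivalences}\label{sec:B}

\subsection*{Removing torsion}
The group $G$ has torsion, coming from the reflections and possibly from $H$. The usual way to find a finite-index subgroup acting freely is residual finiteness, which $G$ lacks. We use it only for $H$, and treat the reflections by an explicit homomorphism to an elementary abelian $2$-group. Such a homomorphism takes the same value on the conjugate elements $s_B$ and $s_{hB}$, so it cannot detect the involution $s_Bs_{hB}$ if $B$ and $hB$ are compatible. The point is to show that this does not occur once $H$ moves vertices far enough.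

\begin{proposition}\label{prop:free}
Let $d\ge3$. There is a compact connected nonpositively curved cube complex $X$ with all vertex links isomorphic to $L$ whose fundamental group is not residually finite.
\end{proposition}

\begin{proof}
Let $H_0$ be the group of Proposition~\ref{prop:arith} and $Y=T_3\times T_3$. The group $H_0$ is finitely generated, and $PGL_2(\mathbb Q_2)$ embeds in $GL_4(\mathbb Q_2)$ through its action on $M_2(\mathbb Q_2)$ by conjugation. So $H_0$ is residually finite by (F5). Let $v_1,\dots,v_m$ represent the vertex orbits of $H_0$ in $Y$, and let $\Phi$ be the set of elements that move some $v_j$ by combinatorial distance at most $2$. It is finite, since $Y$ is locally finite and stabilizers are finite. An element moving an arbitrary vertex $gv_j$ by distance at most $2$ lies in $g\Phi g^{-1}$. Choose a finite-index normal subgroup $H$ of $H_0$ with $H\cap\Phi=\{1\}$. Then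
\begin{equation}\label{eq:far}
\text{no nontrivial element of $H$ moves a vertex of $Y$ by combinatorial distance at most $2$.}
\end{equation}
Apply the construction of Section~\ref{sec:construction} to $H$. By Proposition~\ref{prop:arith} and Theorem~\ref{thm:C}, $G=W\rtimes H$ acts geometrically on $Z\cong D(L)$ and is not residually finite.

\emph{Claim: if $B,C\in I$ are disjoint and $B\cup C\subset\Delta_v$ for a vertex $v=(x,y)$, then $C\notin HB$.} Suppose $C=hB$ with $h\in H$. Since $h$ fixes $R$ pointwise and preserves its complement, $B\cap R=C\cap R$, and this set is empty because $B\cap C=\emptyset$. Since $h$ preserves $\mathcal P$ and $\mathcal Q$, the sets $B\cap\mathcal P=B\cap P_x$ and $C\cap\mathcal P=C\cap P_x$ have the same size $a$, and $B\cap Q_y$ and $C\cap Q_y$ have the same size $b=n-a$. Disjointness gives $2a\le n+1$ and $2b\le n+1$. As $2n>n+1$, neither $a$ nor $b$ equals $n$, so neither equals $0$. Take $\varepsilon\in B\cap P_x$. Then $h\varepsilon\in C\cap\mathcal P\subset P_x$, so $\varepsilon\in P_x\cap P_{h^{-1}x}$, and \eqref{eq:meet} shows that $x$ and $h^{-1}x$ are equal or adjacent. An element of $B\cap Q_y$ shows in the same way that $y$ and $h^{-1}y$ are equal or adjacent. So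 $h^{-1}$ moves $v$ by distance at most $2$, and $h=1$ by \eqref{eq:far}. Then $B=C$, contradicting disjointness. This proves the claim.

The set $I/H$ of orbits is finite, because $Y$ has finitely many vertex orbits and each $\Delta_v$ is finite. Let $\epsilon_{[B]}$, $[B]\in I/H$, be the standard basis of $\mathbb F_2^{I/H}$. The assignment $s_B\mapsto\epsilon_{[B]}$ defines a homomorphism $\rho\colon W\to\mathbb F_2^{I/H}$ with $\rho(h(w))=\rho(w)$ for $h\in H$, so $(w,h)\mapsto\rho(w)$ is a homomorphism on $G$. Let $G_0$ be its kernel, a normal subgroup of finite index.

We show that $G_0$ acts freely on $Z$. Let $g\in G_0$ fix a point. Then $g$ stabilizes the cube $c\times uW_\tau$ that contains the point in its interior. After conjugating by $(u,1)^{-1}$, which preserves $G_0$, we may assume $u=1$. Write $g=(w,h)$. By \eqref{eq:action}, $hc=c$, so $h$ moves a vertex of $c$ by distance at most $2$, and $h=1$ by \eqref{eq:far}. Then $wW_\tau=W_\tau$, so $w=\prod_{B\in\tau_0}s_B$ with $\tau_0\subset\tau$. The elements of $\tau_0$ are pairwise disjoint and lie in $\Delta_v$ for a vertex $v$ of $c$, so by the claim their orbits are distinct. Hence $0=\rho(w)=\sum_{B\in\tau_0}\epsilon_{[B]}$ forces $\tau_0=\emptyset$,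 and $g=1$.

The action of $G_0$ on $Z$ is free, proper and cocompact. So $X=Z/G_0$ is a compact connected cube complex with all vertex links isomorphic to $L$, hence nonpositively curved, and $\pi_1(X)\cong G_0$. By Lemma~\ref{lem:RF}, $G_0$ is not residually finite.
\end{proof}

\subsection*{The hyperbolic cases}
Geometric actions are by isometries, while (F4) concerns actions by cubical automorphisms. For $d\le2$ the two notions agree.

\begin{lemma}\label{lem:isom}
If $d\le2$, every isometry of $D(L)$ is a cubical automorphism.
\end{lemma}

\begin{proof}
If $d=1$, then $D(L)$ is a tree all of whose vertices have degree $n+1\ge3$. The vertices are exactly the branch points, so isometries preserve them and permute the edges.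

Let $d=2$. Then $L$ is a graph in which every vertex has $n+1\ge3$ neighbors, namely the $n$-subsets of its complement. So $D(L)$ is a square complex in which every edge lies in $n+1$ squares. A small ball about a point $p$ is a ball in the Euclidean cone over the space of directions at $p$, so all sufficiently small metric spheres about $p$ are homeomorphic to that space, which is a graph. For $p$ in the interior of a square it is a circle, with no branch point. For $p$ in the interior of an edge it is the suspension of $n+1$ points, with exactly two branch points. For a vertex $p$ it is $L$, with $\binom{2n+1}{n}\ge10$ branch points. An isometry maps spheres to spheres, so it preserves the $0$-skeleton and the $1$-skeleton. It therefore permutes the open edges and the open squares, which are the components of the successive differences of skeleta.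
\end{proof}

\begin{lemma}\label{lem:specialfree}
A faithful special action on a CAT(0) cube complex is free.
\end{lemma}

\begin{proof}
Let $g$ fix a point. Then $g$ stabilizes the cube $c$ containing the point in its interior and permutes the hyperplanes dual to edges of $c$. These cross pairwise, so $g$ preserves each of them by (S1), and preserves their sides by (S2). The vertices of $c$ are distinguished by these sides, so $g$ fixes a vertex. If $g$ fixes a vertex $v$ and $a$ is an oriented edge starting at $v$, then $ga$ also starts at $v$, so $ga=a$ by (S3). By connectedness $g$ fixes all vertices and edges, so it acts trivially, and $g=1$.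
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
(a)$\Rightarrow$(b) is part of Proposition~\ref{prop:hyp}.

(b)$\Rightarrow$(c). By Proposition~\ref{prop:hyp} we have $d\le2$. Let $\Gamma$ act geometrically on $D(L)$. By Lemma~\ref{lem:isom} it acts by cubical automorphisms. Both $\Gamma$ and $W_L$ are quasi-isometric to $D(L)$, and hyperbolicity is invariant under quasi-isometry, so $\Gamma$ is hyperbolic. By (F4) a finite-index subgroup $\Gamma'$ acts faithfully and specially, hence freely by Lemma~\ref{lem:specialfree}. The quotient $D(L)/\Gamma'$ is a compact special cube complex with fundamental group $\Gamma'$.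

(c)$\Rightarrow$(d) is Lemma~\ref{lem:RF}.

(d)$\Rightarrow$(e). Let $X$ be as in (e). Its universal cover is a CAT(0) cube complex with all links isomorphic to $L$, so it is $D(L)$ by (F1), and $\pi_1(X)$ acts geometrically on it by deck transformations.

(e)$\Rightarrow$(a). If $d\ge3$, then (e) fails by Proposition~\ref{prop:free}.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:main}]
Let $X$ be as in Proposition~\ref{prop:free}. As in the proof of (d)$\Rightarrow$(e), its universal cover is $D(L)$ and $\pi_1(X)$ acts freely and geometrically on it. A finite group of isometries of a complete CAT(0) space fixes a point, so $\pi_1(X)$ is torsion-free. It is not residually finite, hence not virtually special by Lemma~\ref{lem:RF}. The Coxeter group $W_L$ is finitely generated and linear over $\mathbb R$, so it is residually finite by (F5). If $\pi_1(X)$ and $W_L$ had isomorphic finite-index subgroups, Lemma~\ref{lem:RF} would make $\pi_1(X)$ residually finite.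
\end{proof}

\begin{thebibliography}{9}

\bibitem{Agol}
Agol, \emph{The virtual Haken conjecture}, Doc. Math., 2013.

\bibitem{HW}
Haglund and Wise, \emph{Special cube complexes}, GAFA, 2008.

\bibitem{Reiner}
Reiner, \emph{Maximal Orders}.

\bibitem{Serre}
Serre, \emph{Trees}.

\bibitem{Woodhouse}
Daniel J. Woodhouse, \emph{Leighton's Theorem and Regular Cube Complexes}, arXiv:2109.03295 (2021).

\end{thebibliography}
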